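\title{Roots of quotients of Drinfeld discriminant functions}

\begin{abstract}
Let $\Delta$ be the Drinfeld discriminant function for $\mathbb{F}_q[T]$, and let $g=\prod_{\mathfrak a\mid\mathfrak n}\Delta(\mathfrak a z)^{r_{\mathfrak a}}$ with integer exponents indexed by the monic divisors of a level $\mathfrak n$. We prove that if $g$ has a $\kappa$-th root that is meromorphic on the Drinfeld upper half plane $\Omega$, then $\kappa$ divides $(q-1)(q^2-1)r_{\mathfrak a}$ for every $\mathfrak a$. This proves a conjecture stated in a paper of Ho for roots that are modular functions on $X_0(\mathfrak n)$. We also determine all $\kappa$ for which a $\kappa$-th root exists on $\Omega$ and on $X_0(\mathfrak n)$, and show that the constant $(q-1)(q^2-1)$ cannot be improved. The proof expresses the growth exponent of $g$ on each standard annulus of $\Omega$ as a weighted count of rational approximations to the center of the annulus, and recovers the exponents $r_{\mathfrak a}$ from these counts.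
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The setting}
Let $\mathbb F_q$ be a finite field with $q$ elements and characteristic $p$, let $A=\mathbb F_q[T]$ and $K=\mathbb F_q(T)$, and let $A_+$ be the set of monic polynomials in $A$. Let $K_\infty=\mathbb F_q((1/T))$ be the completion of $K$ at the infinite place, with absolute value normalized by $|T|=q$, so that $|a|=q^{\deg a}$ for $0\neq a\in A$. We write $\pi=1/T$ and $O_\infty=\mathbb F_q[[\pi]]$. Let $\mathbb C_\infty$ be the completion of an algebraic closure of $K_\infty$; it is algebraically closed. The Drinfeld upper half plane is the rigid-analytic space $\Omega=\mathbb C_\infty- K_\infty$, and $\mathcal O(\Omega)^*$ is its group of holomorphic functions without zeros. For $\mathfrak n\in A_+$ the group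
\[
\Gamma_0(\mathfrak n)=\left\{\begin{pmatrix}a&b\\ c&d\end{pmatrix}\in\operatorname{GL}_2(A): c\equiv0\bmod\mathfrak n\right\}
\]
acts on $\Omega$ by linear fractional transformations. The Drinfeld modular curve $X_0(\mathfrak n)$ is the smooth projective curve over $K$ whose affine part has $\mathbb C_\infty$-points $\Gamma_0(\mathfrak n)\backslash\Omega$. A \emph{modular function on $X_0(\mathfrak n)$} is a meromorphic function on $\Omega\cup\mathbb P^1(K)$ that is invariant under $\Gamma_0(\mathfrak n)$.

The discriminant $\Delta$ is defined as follows. For $z\in\Omega$ let $\Lambda=Az+A$. The product $e_\Lambda(x)=x\prod_{0\ne\nu\in\Lambda}(1-x/\nu)$ is an entire $\mathbb F_q$-linear function of $x\in\mathbb C_\infty$ with kernel $\Lambda$, and it satisfies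
\begin{equation}\label{eq:drinfeld}
e_\Lambda(Tx)=\phi_T\bigl(e_\Lambda(x)\bigr),\qquad \phi_T(X)=TX+\gamma(z)X^q+\Delta(z)X^{q^2},
\end{equation}
where $\phi$ is the rank two Drinfeld module attached to $\Lambda$. The leading coefficient $\Delta(z)$ is a holomorphic function on $\Omega$ without zeros. A different normalization of $\Delta$ changes it by a nonzero constant factor; since constants have roots of all orders in $\mathbb C_\infty$, nothing below depends on this choice.

Fix $\mathfrak n\in A_+$. Sums and products over $\mathfrak a$ always run over the monic divisors $\mathfrak a$ of $\mathfrak n$. Put $\Delta_{\mathfrak a}(z)=\Delta(\mathfrak az)$, and for a family of integers $\underline r=(r_{\mathfrak a})$ put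
\[
g_{\underline r}=\prod_{\mathfrak a}\Delta_{\mathfrak a}^{\,r_{\mathfrak a}}\in\mathcal O(\Omega)^*,\qquad\text{and}\qquad N=(q-1)(q^2-1).
\]

\subsection{The question}
For which positive integers $\kappa$ does $g_{\underline r}$ have a $\kappa$-th root? When $g_{\underline r}$ is a modular function, its divisor $D$ is supported on the cusps of $X_0(\mathfrak n)$, and a modular $\kappa$-th root exists exactly when $D=\kappa D'$ with $D'$ principal. The question therefore measures how far the functions $g_{\underline r}$ are from accounting for all relations among cuspidal divisor classes.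

If $\kappa$ divides every $r_{\mathfrak a}$, then $g_{\underline r/\kappa}$ is an obvious root on $\Omega$, and a first guess would be that there are no others. This guess is wrong, as one sees from the following known criterion, the function field analogue of Ligozat's theorem; see \cite{Ho}.

\begin{theorem}\label{thm:ligozat}
The function $g_{\underline r}$ has an $N$-th root as a modular function on $X_0(\mathfrak n)$ if and only if
\begin{itemize}
\item[\textup{(L1)}] $\sum_{\mathfrak a}r_{\mathfrak a}|\mathfrak a|\equiv0\bmod N$,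
\item[\textup{(L2)}] $\sum_{\mathfrak a}r_{\mathfrak a}|\mathfrak n/\mathfrak a|\equiv0\bmod N$,
\item[\textup{(L3)}] $\sum_{\mathfrak a}r_{\mathfrak a}=0$,
\item[\textup{(L4)}] $\prod_{\mathfrak a}\mathfrak a^{r_{\mathfrak a}}\in(K^*)^{q-1}$.
\end{itemize}
\end{theorem}

These conditions can hold with $\gcd(r_{\mathfrak a})=1$ (an example is given in Section~\ref{sec:modular}), so unexpected roots exist. Theorem~\ref{thm:ligozat} speaks only about roots of order $N$, but it decides more: if $\kappa$ divides all $Nr_{\mathfrak a}$, then a $\kappa$-th root of $g_{\underline r}$ is, up to a constant, the same thing as an $N$-th root of $g_{N\underline r/\kappa}$. The criterion thus covers \emph{all} roots precisely if the formal exponents $r_{\mathfrak a}/\kappa$ of a root $\prod\Delta_{\mathfrak a}^{r_{\mathfrak a}/\kappa}$ always have denominator dividing $N$, whatever the level. This is the conjecture posed in \cite{Ho}.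

\medskip
\noindent\textbf{Conjecture.} \emph{Let $\kappa$ be a positive integer. If $g_{\underline r}$ has a $\kappa$-th root as a modular function on $X_0(\mathfrak n)$, then $r_{\mathfrak a}/\kappa\in\frac1N\mathbb Z$ for all monic $\mathfrak a\mid\mathfrak n$. In particular, if $\gcd(r_{\mathfrak a})=1$, then $\kappa\mid N$.}

\subsection{Results}
The conjecture is true, and invariance of the root under $\Gamma_0(\mathfrak n)$ is not needed.

\begin{theorem}\label{thm:A}
Let $\kappa\ge1$ and suppose that $g_{\underline r}=f^\kappa$ with $f$ meromorphic on $\Omega$. Then $\kappa\mid Nr_{\mathfrak a}$ for all monic $\mathfrak a\mid\mathfrak n$, that is, $r_{\mathfrak a}/\kappa\in\frac1N\mathbb Z$. In particular, if $\gcd(r_{\mathfrak a})=1$, then $\kappa\mid(q-1)(q^2-1)$.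
\end{theorem}

A modular function on $X_0(\mathfrak n)$ is meromorphic on $\Omega$, so Theorem~\ref{thm:A} implies the conjecture. The next two theorems list all roots.

\begin{theorem}\label{thm:B}
Let $\kappa\ge1$. The function $g_{\underline r}$ has a $\kappa$-th root in $\mathcal O(\Omega)^*$ if and only if
\begin{itemize}
\item[\textup{(i)}] $\kappa\mid Nr_{\mathfrak a}$ for all $\mathfrak a$, and
\item[\textup{(ii)}] $\kappa\mid(q-1)\sum_{\mathfrak a}r_{\mathfrak a}|\mathfrak a|$.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:C}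
Let $\kappa\ge1$. The function $g_{\underline r}$ has a $\kappa$-th root as a modular function on $X_0(\mathfrak n)$ if and only if $\sum_{\mathfrak a}r_{\mathfrak a}=0$ and $\kappa$ divides all of the integers
\[
Nr_{\mathfrak a}\ \ (\mathfrak a\mid\mathfrak n),\qquad \sum_{\mathfrak a}r_{\mathfrak a}|\mathfrak a|,\qquad\sum_{\mathfrak a}r_{\mathfrak a}|\mathfrak n/\mathfrak a|,\qquad (q^2-1)\sum_{\mathfrak a}v_{\mathfrak p}(\mathfrak a)r_{\mathfrak a}\ \ (\mathfrak p\mid\mathfrak n\text{ prime}),
\]
where $v_{\mathfrak p}$ is the $\mathfrak p$-adic valuation. So for $\underline r\ne0$ with $\sum_{\mathfrak a}r_{\mathfrak a}=0$, the admissible $\kappa$ are exactly the divisors of the greatest common divisor of these integers. The bound in Theorem~\ref{thm:A} is sharp for every $q$: there are $\mathfrak n$ and $\underline r$ with $\gcd(r_{\mathfrak a})=1$ for which $g_{\underline r}$ has an $N$-th root as a modular function on $X_0(\mathfrak n)$.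
\end{theorem}

\begin{example}\label{ex:first}
For $g_{\underline r}=\Delta$, Theorem~\ref{thm:B} says that a $\kappa$-th root on $\Omega$ exists if and only if $\kappa\mid q-1$; so condition (i) alone does not produce a root. For $g_{\underline r}=\Delta/\Delta_{\mathfrak p}$ with $\mathfrak n=\mathfrak p$ prime of degree $d$, put $e=\gcd(2,d)$, so that $\gcd(q^2-1,q^d-1)=q^e-1$. On $\Omega$ the largest root has order $\gcd\bigl(N,(q-1)(q^d-1)\bigr)=(q-1)(q^e-1)$, which is $N$ for even $d$. On $X_0(\mathfrak p)$ the largest root has order $\gcd(N,\,q^d-1,\,q^2-1)=q^e-1$.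
\end{example}

\subsection{The method}
On each annulus of a standard family in $\Omega$, a function without zeros grows like an integer power of the distance to the center. If $g_{\underline r}=f^\kappa$, all these exponents of $g_{\underline r}$ are divisible by $\kappa$. We compute the exponents: each is $N$ times a weighted count of rational approximations to the center, plus a term that depends only on the radius (Section~\ref{sec:slopes}, with the proof in Section~\ref{sec:delta}). The weights are partial sums of the $r_{\mathfrak a}$, and the task is to recover them from the counts. Section~\ref{sec:hand} does this by hand for $\deg\mathfrak n=1$ and shows why the primes different from $p$ and the prime $p$ require different arguments; Section~\ref{sec:inversion} gives both arguments, and Section~\ref{sec:proofA} deduces Theorem~\ref{thm:A}. Theorem~\ref{thm:B} (Section~\ref{sec:omega}) uses in addition van der Put's description of $\mathcal O(\Omega)^*$. Theorem~\ref{thm:ligozat} is used only for Theorem~\ref{thm:C} (Section~\ref{sec:modular}).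

\section{Slopes on annuli}\label{sec:slopes}

The values of $|g_{\underline r}|$ give no obstruction to extracting roots, because the value group $q^{\mathbb Q}$ of $\mathbb C_\infty$ is divisible. Rates of growth do give one, because they are integers. For $k\in\mathbb Z$ and $u\in K_\infty$ let
\[
\mathcal A_{k,u}=\{z\in\mathbb C_\infty:\ q^{-k}<|z-u|<q^{-k+1}\}.
\]
We call $k$ the \emph{level} and $u$ the \emph{center}. The annulus lies in $\Omega$, since $|K_\infty^*|=q^{\mathbb Z}$.

\begin{lemma}\label{lem:slope}
Let $f$ be holomorphic and nowhere zero on $\mathcal A_{k,u}$. There are a unique integer $\sigma_{k,u}(f)$ and a constant $C>0$ with $|f(z)|=C|z-u|^{\sigma_{k,u}(f)}$ on $\mathcal A_{k,u}$.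
\end{lemma}

\begin{proof}
On a closed annulus $\rho_1\le|z-u|\le\rho_2$ with $q^{-k}<\rho_1<\rho_2<q^{-k+1}$ and $\rho_1,\rho_2\in q^{\mathbb Q}$, the function $f$ is a convergent Laurent series $\sum c_n(z-u)^n$. A Laurent series without zeros has a single dominating term \cite[\S9.7.1]{BGR}, so $|f(z)|=|c_n||z-u|^n$ for one $n$. As $\rho_1<\rho_2$, the function $|f|$ determines $n$ and $|c_n|$, so they do not change when the closed annulus is enlarged; such annuli exhaust $\mathcal A_{k,u}$.
\end{proof}

We call $\sigma_{k,u}(f)$ the \emph{slope} of $f$ on $\mathcal A_{k,u}$. It is additive: $\sigma_{k,u}(f_1f_2)=\sigma_{k,u}(f_1)+\sigma_{k,u}(f_2)$. If $f$ is meromorphic on $\Omega$ and $f^\kappa=g_{\underline r}$, then $f$ has no zeros or poles, because $g_{\underline r}$ has none. Hence $\sigma_{k,u}(g_{\underline r})=\kappa\,\sigma_{k,u}(f)$, and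
\begin{equation}\label{eq:divisible}
\kappa\mid\sigma_{k,u}(g_{\underline r})\qquad\text{for all }k\in\mathbb Z,\ u\in K_\infty.
\end{equation}
This is the only consequence of the existence of a root that the proof of Theorem~\ref{thm:A} uses. The slopes of $g_{\underline r}$ reduce to those of $\Delta$: the map $z\mapsto\mathfrak az$ sends $\mathcal A_{k,u}$ onto $\mathcal A_{k-\deg\mathfrak a,\,\mathfrak au}$ and multiplies the distance to the center by the constant $|\mathfrak a|$, so
\begin{equation}\label{eq:shift}
\sigma_{k,u}(\Delta_{\mathfrak a})=\sigma_{k-\deg\mathfrak a,\,\mathfrak au}(\Delta).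
\end{equation}

For $x\in K_\infty$ let $\|x\|=\min_{c\in A}|x-c|$ be the distance to the nearest polynomial. It is the absolute value of the part of $x$ in negative powers of $T$. Thus for $j\ge1$,
\begin{equation}\label{eq:norm}
\|x\|\le q^{-j}\iff\text{the coefficients of }T^{-1},\dots,T^{-(j-1)}\text{ in }x\text{ vanish},
\end{equation}
and $\|x\|\le q^{-1}$ always holds. For $M\in A_+$ with $\deg M<k$ put
\[
\chi_k(M,u)=\begin{cases}1&\text{if }\|Mu\|\le q^{\deg M-k},\\ 0&\text{otherwise,}\end{cases}
\qquad
S(k,u)=\sum_{M\in A_+,\ \deg M<k}\chi_k(M,u).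
\]
The condition $\chi_k(M,u)=1$ says that some fraction $c/M$ with $c\in A$ satisfies $|u-c/M|\le q^{-k}$, and $c$ is then unique because $q^{\deg M-k}<1$. So $S(k,u)$ counts the fractions $c/M$ with monic denominator of degree less than $k$, not necessarily in lowest terms, that lie in the hole of the annulus $\mathcal A_{k,u}$. For $k\le0$ the sum is empty.

\begin{proposition}\label{prop:delta}
For all $k\in\mathbb Z$ and $u\in K_\infty$,
\[
\sigma_{k,u}(\Delta)=(q-1)\bigl[(q^2-1)S(k,u)-q^{|k|+1}\bigr]=N\,S(k,u)-(q-1)q^{|k|+1}.
\]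
\end{proposition}

The proof is in Section~\ref{sec:delta}. The formula shows where the constant $N$ comes from: on annuli of the same level, the slopes of $\Delta$ are congruent modulo $N$.

\begin{remark}\label{rem:check}
The formula can be tested against the weight of $\Delta$. From $e_{c\Lambda}(cx)=c\,e_\Lambda(x)$ and $A(-1/z)+A=z^{-1}(Az+A)$ one gets $\Delta(-1/z)=z^{q^2-1}\Delta(z)$. Since $z\mapsto-1/z$ interchanges $\mathcal A_{k,0}$ and $\mathcal A_{1-k,0}$, this forces $\sigma_{k,0}(\Delta)+\sigma_{1-k,0}(\Delta)=-(q^2-1)$. For $k\ge1$ we have $S(k,0)=(q^k-1)/(q-1)$, and the proposition gives $(q^2-1)(q^k-1)-(q-1)q^{k+1}-(q-1)q^{k}=-(q^2-1)$, as required.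
\end{remark}

For any function $R\colon A_+\to\mathbb Z$, $M\mapsto R_M$, define the weighted count
\[
W_R(k,u)=\sum_{M\in A_+,\ \deg M<k}R_M\,\chi_k(M,u).
\]
Directly from the definition, for $\mathfrak b,M\in A_+$ with $\deg(\mathfrak bM)<k$,
\begin{equation}\label{eq:chi}
\chi_k(\mathfrak bM,u)=\chi_{k-\deg\mathfrak b}(M,\mathfrak bu),
\end{equation}
since both sides test whether $\|\mathfrak bMu\|\le q^{\deg\mathfrak b+\deg M-k}$.

\begin{corollary}\label{cor:slopes}
Let $R_M=\sum_{\mathfrak a\mid\mathfrak n,\ \mathfrak a\mid M}r_{\mathfrak a}$ for $M\in A_+$. Then for all $k\in\mathbb Z$ and $u\in K_\infty$,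
\begin{equation}\label{eq:slopes}
\sigma_{k,u}(g_{\underline r})=N\,W_R(k,u)-(q-1)\sum_{\mathfrak a}r_{\mathfrak a}\,q^{|k-\deg\mathfrak a|+1}.
\end{equation}
\end{corollary}

\begin{proof}
By \eqref{eq:shift} and Proposition~\ref{prop:delta},
\[
\sigma_{k,u}(g_{\underline r})=\sum_{\mathfrak a}r_{\mathfrak a}\bigl[N\,S(k-\deg\mathfrak a,\mathfrak au)-(q-1)q^{|k-\deg\mathfrak a|+1}\bigr].
\]
By \eqref{eq:chi}, $S(k-\deg\mathfrak a,\mathfrak au)$ is the sum of $\chi_k(M,u)$ over the monic multiples $M$ of $\mathfrak a$ of degree less than $k$. Exchanging the order of summation gives $\sum_{\mathfrak a}r_{\mathfrak a}S(k-\deg\mathfrak a,\mathfrak au)=W_R(k,u)$.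
\end{proof}

The large annuli, those with $k\le0$, lead to the cusp $\infty$, and on them only the last term of \eqref{eq:slopes} survives. They cannot give a bound independent of the level $\mathfrak n$: for $\Delta/\Delta_{\mathfrak p}$ with $\deg\mathfrak p=d$ their slopes are $(q-1)q^{|k|+1}(q^d-1)$, all divisible by $q^d-1$. The bound $N$ comes from the first term, which we isolate by comparing different centers at the same level.

\section{Level of degree one, and the difficulty in degree two}\label{sec:hand}

Let $R$ be as in Corollary~\ref{cor:slopes} and assume \eqref{eq:divisible}. Let $u_i$ be the coefficient of $T^{-i}$ in $u$. Monic $M$ of degree $k-1$ always have $\chi_k(M,u)=1$, so they contribute a constant $w_k=\sum_{\deg M=k-1}R_M$ to $W_R(k,u)$, and only the $M$ with $\deg M\le k-2$ depend on $u$.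

\emph{Level $2$.} By \eqref{eq:norm}, $\chi_2(1,u)=1$ if and only if $u_1=0$. Hence $W_R(2,0)-W_R(2,T^{-1})=R_1$, and \eqref{eq:slopes} gives
\[
\sigma_{2,0}(g_{\underline r})-\sigma_{2,\,T^{-1}}(g_{\underline r})=NR_1 .
\]

\emph{Level $3$.} Here $\chi_3(1,u)=1$ if and only if $u_1=u_2=0$, and $\chi_3(T+c',u)=1$ if and only if the coefficient $u_2+c'u_1$ of $T^{-1}$ in $(T+c')u$ vanishes. For $u=T^{-2}$ none of these conditions holds, so $W_R(3,u)=w_3$. For $u=T^{-1}-cT^{-2}$, the beginning of the expansion of $1/(T+c)$, only $c'=c$ qualifies, so $W_R(3,u)=w_3+R_{T+c}$. Hence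
\[
\sigma_{3,\,T^{-1}-cT^{-2}}(g_{\underline r})-\sigma_{3,\,T^{-2}}(g_{\underline r})=NR_{T+c}.
\]
For $\mathfrak n=T+c$ we have $R_1=r_1$ and $R_{T+c}=r_1+r_{\mathfrak n}$. So $\kappa$ divides $Nr_1$ and $Nr_{\mathfrak n}$, which is Theorem~\ref{thm:A} for $\deg\mathfrak n=1$.

\emph{Level $4$.} Quadratic $M$ first influence the dependence on $u$ at level $4$. For $M=T^2+aT+b$ the condition $\chi_4(M,u)=1$ reads $u_3+au_2+bu_1=0$. The set of such $(a,b)\in\mathbb F_q^2$ is empty, the whole plane, or a line, and every line occurs; no annulus of level $4$ isolates a single $M$. Suppose that an integer $m$ divides $R_M$ for $\deg M\le 1$ and that $W_R(4,u)\bmod m$ does not depend on $u$. Comparing with $u=T^{-3}$, where no quadratic $M$ qualifies, we find that the sum of $R$ over each line, and hence over the plane, is divisible by $m$. The $q+1$ lines through a point $M$ cover $M$ exactly $q+1$ times and every other point once, so $m\mid qR_M$.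

For $m$ prime to $p$ this is what we want, and Fourier inversion extends the argument to all degrees (Lemma~\ref{lem:fourier}). For $m=p$ the conclusion is empty, and this is not a defect of the argument: the function $R$ that equals $1$ on quadratic $M$ and $0$ elsewhere has $W_R(k,u)\equiv0\bmod p$ for all $k\le4$ and all $u$, since the counts involved are $0$, $q$ or $q^2$. Modulo $p$ one must pass to higher levels, where polynomials of higher degree interfere. Lemma~\ref{lem:modp} handles this by turning the vanishing of powers of $q$ into an advantage.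

\section{The slopes of the discriminant}\label{sec:delta}

We prove Proposition~\ref{prop:delta}. By \eqref{eq:drinfeld}, $|\Delta(z)|$ is determined by the sizes of the values of $e_\Lambda$ at $T$-division points, and these depend on the sizes of the short vectors of $\Lambda=Az+A$. We therefore first find a basis of $\Lambda$ in which absolute values are easy to read, and which can be chosen uniformly on the annulus.

Fix $k$ and $u$. For $z\in\mathcal A_{k,u}$ write $\rho=|z-u|=q^{-k+\varepsilon}$ with $0<\varepsilon<1$.

\subsection{Moving and stationary vectors}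
For $a,b\in K_\infty$ we have $az+b=a(z-u)+(au+b)$. If $a\ne0$, then $|a|\rho\in\rho q^{\mathbb Z}$, while $|au+b|\in q^{\mathbb Z}\cup\{0\}$. These sets are disjoint, so the two summands have different absolute values unless both vanish, and
\begin{equation}\label{eq:max}
|az+b|=\max\bigl(|a|\rho,\ |au+b|\bigr).
\end{equation}
Call a nonzero element $az+b$ \emph{moving} if $|a|\rho>|au+b|$ and \emph{stationary} otherwise. It is moving if and only if its absolute value lies in $\rho q^{\mathbb Z}$, and stationary if and only if it lies in $q^{\mathbb Z}$; multiplication by $K_\infty^*$ preserves the type. For integers $i,j$ we have $q^i\rho>q^j$ if and only if $i-k\ge j$, a condition that does not involve $z$. Consequently, for fixed pairs $(a,b)$ and $(a',b')$, the type of $az+b$ and the comparison of $|az+b|$ with $|a'z+b'|$ are the same for all $z\in\mathcal A_{k,u}$. As $z$ varies, the absolute value of a stationary vector is constant and that of a moving vector is the multiple $|a|\rho$ of $\rho$. This is why slopes count moving vectors.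

\begin{lemma}\label{lem:basis}
There are $(a_1,b_1),(a_2,b_2)\in A^2$ such that for all $z\in\mathcal A_{k,u}$ the elements $\omega_i=a_iz+b_i$ satisfy:
\begin{itemize}
\item[\textup{(a)}] one of $\omega_1,\omega_2$ is moving, the other is stationary, and $|\omega_1|>|\omega_2|$;
\item[\textup{(b)}] $|a\omega_1+b\omega_2|=\max(|a\omega_1|,|b\omega_2|)$ for $a,b\in K_\infty$, and for $(a,b)\ne(0,0)$ the type of $a\omega_1+b\omega_2$ is the type of the larger summand;
\item[\textup{(c)}] $\Lambda=A\omega_1\oplus A\omega_2$;
\item[\textup{(d)}] $|\omega_1||\omega_2|=\rho$.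
\end{itemize}
\end{lemma}

\begin{proof}
By \eqref{eq:max}, a bound on $|az+b|$ bounds $|a|$ and then $|b|$, so each ball contains finitely many elements of $\Lambda$. Choose $\omega_2\in\Lambda\setminus\{0\}$ of minimal absolute value and $\omega_1\in\Lambda\setminus A\omega_2$ of minimal absolute value. Since comparisons do not depend on $z$, the same pairs $(a_i,b_i)$ serve on the whole annulus.

(a) Suppose $\omega_1$ and $\omega_2$ have the same type. Then $|\omega_1|=q^j|\omega_2|$ with an integer $j\ge0$. Let $x_i=a_i$ if both are moving and $x_i=a_iu+b_i$ if both are stationary. Then $x_1,x_2\in K_\infty^*$ and $|x_1|=|T^jx_2|$, so there is $c\in\mathbb F_q^*$ with $|x_1-cT^jx_2|<|x_1|$. In $\omega_1-cT^j\omega_2$ the corresponding term of \eqref{eq:max} is now smaller than $|\omega_1|$. The other term is also smaller than $|\omega_1|$, because it was smaller than $|\omega_1|$ in both $\omega_1$ and $cT^j\omega_2$. So $\omega_1-cT^j\omega_2\notin A\omega_2$ is shorter than $\omega_1$, a contradiction. Hence the types differ, so $|\omega_1|\ne|\omega_2|$, and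 $|\omega_1|>|\omega_2|$ by the choice of $\omega_2$.

(b) By (a), $|a\omega_1|\neq|b\omega_2|$ unless $a=b=0$. The formula follows, and the type is determined by the absolute value.

(c) By (b), $\omega_1,\omega_2$ are linearly independent over $K$, hence a basis of $Kz+K$. Let $\nu=a\omega_1+b\omega_2\in\Lambda$ with $a,b\in K$. Subtracting the polynomial parts of $a$ and $b$, we may assume $|a|,|b|<1$. Then $|\nu|<|\omega_1|$, so $\nu\in A\omega_2$ by the choice of $\omega_1$. Thus $a=0$ and $b\in A$, and $|b|<1$ gives $b=0$.

(d) By (c), $a_1b_2-a_2b_1\in\mathbb F_q^*$, and $a_1b_2-a_2b_1=a_1(a_2u+b_2)-a_2(a_1u+b_1)$. Suppose $\omega_2$ is moving and $\omega_1$ is stationary. Then $|a_2u+b_2|<|a_2|\rho$ and $|a_1|\rho<|a_1u+b_1|$, so $|a_1||a_2u+b_2|\le|a_1||a_2|\rho<|a_2||a_1u+b_1|$. The second term dominates, so $|a_2||a_1u+b_1|=1$ and $|\omega_1||\omega_2|=|a_1u+b_1|\cdot|a_2|\rho=\rho$. The other case is obtained by exchanging the indices.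
\end{proof}

\subsection{The size of $\Delta$}
Let $\theta=\log_q|\omega_1/\omega_2|$. By Lemma~\ref{lem:basis}(a), $\theta>0$ and $\theta\notin\mathbb Z$. Let $s=\lfloor\theta\rfloor\ge0$; it is the largest integer with $|T^s\omega_2|<|\omega_1|$, so it does not depend on $z$.

\begin{lemma}\label{lem:size}
On $\mathcal A_{k,u}$ we have $|\Delta(z)|=C\,|\omega_1|^{-(q-1)q^{s+1}}\,|\omega_2|^{(q-1)q^{s+1}-(q^2-1)}$ with a constant $C$ that depends only on $q$ and $s$.
\end{lemma}

\begin{proof}
By \eqref{eq:drinfeld}, the $q^2$ distinct elements $e_\Lambda(\lambda)$, $\lambda\in T^{-1}\Lambda/\Lambda$, are zeros of $\phi_T$, hence all of its zeros. Comparing coefficients of $X$ in $\phi_T(X)=\Delta(z)\prod_\lambda(X-e_\Lambda(\lambda))$ gives $|\Delta(z)|=q\prod_{\lambda\ne0}|e_\Lambda(\lambda)|^{-1}$. By Lemma~\ref{lem:basis}(c), the nonzero classes are represented by $\lambda=(\alpha\omega_1+\beta\omega_2)/T$ with $(\alpha,\beta)\in\mathbb F_q^2\setminus\{0\}$. In the product for $e_\Lambda(\lambda)$, a factor $1-\lambda/\nu$ has absolute value $1$ if $|\nu|>|\lambda|$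 and $|\lambda|/|\nu|$ if $|\nu|<|\lambda|$.

If $\alpha=0$ ($q-1$ classes), then $|\lambda|=|\omega_2|/q<|\nu|$ for all $0\ne\nu\in\Lambda$, so $|e_\Lambda(\lambda)|=|\omega_2|/q$.

If $\alpha\neq0$ ($q^2-q$ classes), then $|\lambda|=|\omega_1|/q$. By Lemma~\ref{lem:basis}(b),(c), the nonzero $\nu\in\Lambda$ with $|\nu|\le|\lambda|$ are the $b\omega_2$ with $b\neq0$ and $\deg b\le\theta-1$, that is, $\deg b\le s-1$. There are $q^s-1$ of them, and $|\nu|<|\lambda|$ for each because $\theta\notin\mathbb Z$. Hence
\[
|e_\Lambda(\lambda)|=\frac{|\omega_1|}{q}\prod_{b\ne0,\ \deg b\le s-1}\frac{|\omega_1|}{q|b||\omega_2|}=C'\,|\omega_1|^{q^s}|\omega_2|^{1-q^s}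
\]
with $C'$ depending only on $q$ and $s$. In $|\Delta(z)|$ the exponent of $|\omega_1|$ is therefore $-(q^2-q)q^s$, and that of $|\omega_2|$ is $(q^2-q)(q^s-1)-(q-1)=(q-1)q^{s+1}-(q^2-1)$.
\end{proof}

The slope of $\Delta$ is the exponent of the moving basis vector in Lemma~\ref{lem:size}. Let $\delta\ge0$ be the degree of the coefficient $a_i$ of $z$ in the moving basis vector. That vector has absolute value $q^\delta\rho$, and the stationary one has absolute value $q^{-\delta}$ by Lemma~\ref{lem:basis}(d). There are two cases.
\begin{itemize}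
\item[\textup{I.}] \emph{$\omega_2$ is moving.} Then $\theta=k-2\delta-\varepsilon$, $s=k-1-2\delta$, and $\sigma_{k,u}(\Delta)=(q-1)\bigl(q^{s+1}-(q+1)\bigr)$.
\item[\textup{II.}] \emph{$\omega_1$ is moving.} Then $\theta=2\delta-k+\varepsilon$, $s=2\delta-k$, and $\sigma_{k,u}(\Delta)=-(q-1)q^{s+1}$.
\end{itemize}
These formulas involve the reduced basis, which depends on $u$ in a complicated way and behaves badly under $u\mapsto\mathfrak au$. The count $S(k,u)$ replaces them by one expression that is a sum over polynomials, and this is what makes Corollary~\ref{cor:slopes} possible.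

\subsection{Counting short moving vectors}

\begin{proof}[Proof of Proposition~\ref{prop:delta}]
Let first $k\le0$, so that $S(k,u)=0$ and $\rho>1$. Elements $az+b\in\Lambda$ with $a\ne0$ have absolute value at least $\rho>1$, whereas $|\omega_2|\le|1|$ by Lemma~\ref{lem:basis}(b),(c). So $\omega_2\in\mathbb F_q^*$ is stationary, we are in Case II with $\delta=0$ and $s=-k=|k|$, and $\sigma_{k,u}(\Delta)=-(q-1)q^{|k|+1}$, as claimed.

Let now $k\ge1$. An element $\nu=mz-c\in\Lambda$ is moving if and only if $m\ne0$ and $|mu-c|<|m|\rho$, that is, $|mu-c|\le q^{\deg m-k}$. In that case $|\nu|=q^{\deg m-k+\varepsilon}$, which is less than $1$ if and only if $\deg m<k$. For $m\neq 0$ with $\deg m<k$ there is at most one such $c$, and it exists if and only if $\chi_k(M,u)=1$ for the monic multiple $M\in\mathbb F_q^*m$. Hence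
\begin{equation}\label{eq:count}
(q-1)S(k,u)=\#\{\nu\in\Lambda:\ \nu\text{ is moving and }|\nu|<1\}.
\end{equation}
We count the right side in the basis $\nu=a\omega_1+b\omega_2$, $a,b\in A$, using Lemma~\ref{lem:basis}(b). Recall that there are $(q-1)q^i$ polynomials of degree $i\ge0$ and $q^{\max(0,j+1)}$ polynomials of degree at most $j$, including $0$.

\emph{Case I.} The summand $b\omega_2$ must be the larger one and have absolute value less than $1$. So $b\ne0$; with $i=\deg b$, the inequality $q^{i+\delta}\rho<1$ means $i\le k-1-\delta=s+\delta$, and $|a|q^{-\delta}<q^{i+\delta}\rho$ means $\deg a\le i+2\delta-k=i-s-1$, which leaves $q^{\max(0,i-s)}$ choices of $a$. Thus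
\[
S(k,u)=\sum_{i=0}^{s-1}q^i+\sum_{i=s}^{s+\delta}q^{2i-s}=\frac{q^s-1}{q-1}+q^s\,\frac{q^{2\delta+2}-1}{q^2-1}.
\]
Since $s+2\delta+2=k+1$, we get $(q^2-1)S(k,u)-q^{k+1}=(q+1)(q^s-1)-q^s=q^{s+1}-(q+1)$, which agrees with the slope in Case I.

\emph{Case II.} First, $\delta<k$. Otherwise $|\omega_1|=q^\delta\rho>1$; then $1\in A\omega_2$ by Lemma~\ref{lem:basis}(b),(c), so $\omega_2\in\mathbb F_q^*$ and $\delta=0<k$, a contradiction. Now $a\omega_1$ must be the larger summand and have absolute value less than $1$. So $a\ne0$; with $i=\deg a$ we need $i\le k-1-\delta$, and $|b|q^{-\delta}<q^{i+\delta}\rho$ means $\deg b\le i+2\delta-k=i+s$, which leaves $q^{i+s+1}$ choices of $b$. Thus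
\[
S(k,u)=\sum_{i=0}^{k-1-\delta}q^{2i+s+1}=q^{s+1}\,\frac{q^{2(k-\delta)}-1}{q^2-1}.
\]
Since $s+1+2(k-\delta)=k+1$, we get $(q^2-1)S(k,u)-q^{k+1}=-q^{s+1}$, which agrees with the slope in Case II.
\end{proof}

\section{Recovering the weights from the counts}\label{sec:inversion}

In this section $R\colon A_+\to\mathbb Z$ is an arbitrary function.

\subsection{Moduli prime to $p$}
By \eqref{eq:norm}, $\chi_k(M,\cdot)$ is the indicator function of a set cut out by $\mathbb F_q$-linear conditions on finitely many coefficients of $u$. Its Fourier transform is supported on the multiples of $M$, so a single Fourier coefficient of $W_R(k,\cdot)$ involves only the divisors of one polynomial.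

\begin{lemma}\label{lem:fourier}
Let $m\geq1$ be an integer prime to $p$. Suppose that for every $k\ge1$ the residue of $W_R(k,u)$ modulo $m$ does not depend on $u$. Then $m\mid R_L$ for all $L\in A_+$.
\end{lemma}

\begin{proof}
Let $\psi_0$ be a nontrivial additive character of $\mathbb F_q$; its values lie in $\mathbb Z[\zeta_p]$, where $\zeta_p\in\mathbb C$ is a primitive $p$-th root of unity. For $x\in K_\infty$ let $x_i$ be the coefficient of $T^{-i}$ and put $\psi(x)=\psi_0(x_1)$. This additive character of $K_\infty$ is trivial on $A+\pi^2O_\infty$.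

Let $j\ge1$ and $x\in K_\infty$. The map $B\mapsto\psi(Bx)$ is a character of the group of polynomials $B$ of degree at most $j-2$, which has order $q^{j-1}$. Since $\psi(cT^ix)=\psi_0(cx_{i+1})$ for $c\in\mathbb F_q$, it is trivial if and only if $x_1=\dots=x_{j-1}=0$, that is, if and only if $\|x\|\le q^{-j}$. Taking $x=Mu$ and $j=k-\deg M$, we obtain for $\deg M<k$
\begin{equation}\label{eq:expansion}
\chi_k(M,u)=q^{\deg M-k+1}\sum_{\deg B\le k-\deg M-2}\psi(BMu).
\end{equation}

Fix $L\in A_+$, put $k=\deg L+2$, and let $G=K_\infty/(A+\pi^kO_\infty)$, a group of order $q^{k-1}$. For $H\in A$ with $\deg H\le k-2$, the map $u\mapsto\psi(Hu)$ is a well-defined character of $G$, because $H(A+\pi^kO_\infty)\subset A+\pi^2O_\infty$. It is nontrivial if $H\ne0$, as one sees on the elements $u=cT^{-1-\deg H}$. By \eqref{eq:expansion}, $\chi_k(M,\cdot)$ is a function on $G$, and orthogonality applied to $H=BM-L$ gives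
\[
\sum_{u\in G}\chi_k(M,u)\psi(-Lu)=q^{\deg M-k+1}\cdot q^{k-1}\cdot\#\{B:\ BM=L,\ \deg B\le k-\deg M-2\}.
\]
If $M\mid L$, then $B=L/M$ has degree exactly $k-\deg M-2$, so the right side is $|M|$; otherwise it is $0$. Therefore
\[
\sum_{u\in G}W_R(k,u)\psi(-Lu)=\sum_{M\mid L}|M|R_M .
\]
Let $w$ be an integer with $W_R(k,u)\equiv w\bmod m$ for all $u$. Since $\sum_{u\in G}\psi(-Lu)=0$, the left side equals $\sum_u(W_R(k,u)-w)\psi(-Lu)\in m\mathbb Z[\zeta_p]$. A rational algebraic integer is an integer, so $m\mid\sum_{M\mid L}|M|R_M$ for every $L\in A_+$. By induction on $\deg L$, the terms with $M\neq L$ are divisible by $m$, so $m\mid|L|R_L$. As $|L|$ is a power of $p$ and $m$ is prime to $p$, we get $m\mid R_L$.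
\end{proof}

The hypothesis on $m$ enters only in the last line, where we divide by $|L|$.

\subsection{The prime $p$}
The value $R_1$ is visible at level $1$, where $W_R(1,u)=R_1$. To see $R_{\mathfrak b}$ we show that the hypothesis survives the shift that replaces $R$ by $M\mapsto R_{\mathfrak pM}$. For this we must separate the multiples of $\mathfrak p$ from the other polynomials. This is done by summing over the centers $(u+\beta)/\mathfrak p$ at a higher level: the multiples of $\mathfrak p$, and the new polynomials of high degree, then occur with multiplicities that are positive powers of $q$.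

\begin{lemma}\label{lem:modp}
Suppose that $W_R(k,u)\equiv0\bmod p$ for all $k\ge1$ and $u\in K_\infty$. Then $p\mid R_{\mathfrak b}$ for all $\mathfrak b\in A_+$.
\end{lemma}

\begin{proof}
Let $\mathcal R$ be the set of all functions $R\colon A_+\to\mathbb Z$ that satisfy the hypothesis. Let $\mathfrak p\in A_+$ be prime of degree $d$. For any $R$ define $R'$ by $R'_M=R_M$ if $\mathfrak p\nmid M$ and $R'_M=0$ if $\mathfrak p\mid M$, and define $R''$ by $R''_M=R_{\mathfrak pM}$. We claim that for $k\ge1$ and $u\in K_\infty$,
\begin{equation}\label{eq:average}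
\sum_{\beta\in A,\ \deg\beta<d}W_R\Bigl(k+d,\frac{u+\beta}{\mathfrak p}\Bigr)\equiv W_{R'}(k,u)\pmod p.
\end{equation}
Fix $M\in A_+$ with $\deg M<k+d$. The coefficient of $R_M$ on the left is the number $n_M$ of $\beta$ with $\chi_{k+d}\bigl(M,(u+\beta)/\mathfrak p\bigr)=1$.

If $M=\mathfrak pM'$, then $\|M(u+\beta)/\mathfrak p\|=\|M'u+M'\beta\|=\|M'u\|$ does not depend on $\beta$, so $n_M\in\{0,q^d\}$ and $n_M\equiv0$.

Let $\mathfrak p\nmid M$. Multiplying the defining inequality by $|\mathfrak p|=q^d$, we see that $\beta$ is counted if and only if $|Mu+(M\beta-\mathfrak pc)|\le q^{\deg M-k}$ for some $c\in A$. This says that the class of $M\beta$ modulo $\mathfrak p$ meets the set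
\[
E=\{b\in A:\ |Mu+b|\le q^{\deg M-k}\}.
\]
As $M$ is invertible modulo $\mathfrak p$, the elements $M\beta$ run once through $A/\mathfrak p$, so $n_M$ is the number of residue classes modulo $\mathfrak p$ met by $E$. If $\deg M<k$, then $E$ has at most one element and $n_M=\#E=\chi_k(M,u)$. If $k\le\deg M<k+d$, put $t=\deg M-k$, so $0\le t<d$. Then $E=b_0+\{b:\deg b\le t\}$, where $-b_0$ is the polynomial part of $Mu$. Its $q^{t+1}$ elements differ by polynomials of degree less than $d$, so they are pairwise incongruent modulo $\mathfrak p$, and $n_M=q^{t+1}\equiv0$. This proves \eqref{eq:average}.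

Let $R\in\mathcal R$. By \eqref{eq:average}, $R'\in\mathcal R$. By \eqref{eq:chi}, for $k>d$,
\[
W_R(k,u)-W_{R'}(k,u)=\sum_{\deg M'<k-d}R_{\mathfrak pM'}\,\chi_k(\mathfrak pM',u)=W_{R''}(k-d,\mathfrak pu).
\]
The pairs $(k-d,\mathfrak pu)$ run through all levels $\geq1$ and all centers, so $R''\in\mathcal R$. Applying this once for each prime factor of $\mathfrak b$, counted with multiplicity, shows that $\tilde R\colon M\mapsto R_{\mathfrak bM}$ lies in $\mathcal R$. Hence $R_{\mathfrak b}=\tilde R_1=W_{\tilde R}(1,0)\equiv0\bmod p$.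
\end{proof}

Each shift by $\mathfrak p$ raises the level at which the hypothesis is used by $2\deg\mathfrak p$, so $R_{\mathfrak b}$ is reached from levels up to $1+2\deg\mathfrak b$. For quadratic $\mathfrak b$ this is level $5$, in accordance with Section~\ref{sec:hand}.

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Let $R$ be as in Corollary~\ref{cor:slopes}. We first note that for an integer $m$,
\begin{equation}\label{eq:Rtor}
m\mid R_L\ \text{ for all }L\in A_+\quad\Longrightarrow\quad m\mid r_{\mathfrak a}\ \text{ for all }\mathfrak a\mid\mathfrak n.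
\end{equation}
Indeed, for $\mathfrak a\mid\mathfrak n$ we have $r_{\mathfrak a}=R_{\mathfrak a}-\sum r_{\mathfrak b}$, the sum over the monic $\mathfrak b\mid\mathfrak a$ with $\mathfrak b\ne\mathfrak a$, and induction on $\deg\mathfrak a$ applies.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The hypothesis gives \eqref{eq:divisible}. Write $\kappa=p^j\kappa'$ with $p\nmid\kappa'$. We show that $\kappa'\mid Nr_{\mathfrak a}$ and $p^j\mid r_{\mathfrak a}$ for all $\mathfrak a$.

\emph{The part prime to $p$.} The last term of \eqref{eq:slopes} need not vanish modulo $\kappa'$, but it does not depend on $u$. So $\kappa'\mid N\bigl(W_R(k,u)-W_R(k,u')\bigr)$ for all $k,u,u'$. Let $h=\gcd(\kappa',N)$ and $m=\kappa'/h$. Since $m$ is prime to $N/h$, it divides $W_R(k,u)-W_R(k,u')$. By Lemma~\ref{lem:fourier} and \eqref{eq:Rtor}, $m\mid r_{\mathfrak a}$, and so $\kappa'=hm\mid Nr_{\mathfrak a}$.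

\emph{The $p$-part.} We show by induction on $j\geq0$, for all families $\underline r$ at once, that $p^j\mid\sigma_{k,u}(g_{\underline r})$ for all $k,u$ implies $p^j\mid r_{\mathfrak a}$ for all $\mathfrak a$. Let $j\ge1$. The last term of \eqref{eq:slopes} is divisible by $q$, and $p\nmid N$, so $W_R(k,u)\equiv0\bmod p$ for all $k,u$. By Lemma~\ref{lem:modp} and \eqref{eq:Rtor}, $\underline r=p\,\underline r'$ with $\underline r'$ integral. Then $\sigma_{k,u}(g_{\underline r})=p\,\sigma_{k,u}(g_{\underline r'})$, so $p^{j-1}\mid\sigma_{k,u}(g_{\underline r'})$ for all $k,u$, and by induction $p^{j-1}\mid r'_{\mathfrak a}$.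

Since $p^j$ and $\kappa'$ are coprime, $\kappa\mid Nr_{\mathfrak a}$ for all $\mathfrak a$. Therefore $\kappa\mid N\gcd(r_{\mathfrak a})$, which is $N$ if $\gcd(r_{\mathfrak a})=1$.
\end{proof}

\section{Roots on the upper half plane}\label{sec:omega}

To construct roots we need a converse to \eqref{eq:divisible}. It comes from the Bruhat--Tits tree $\mathcal T$ of $\operatorname{PGL}_2(K_\infty)$. Its vertices may be identified with the discs $u+\pi^kO_\infty\subset K_\infty$, and its edges join $u+\pi^kO_\infty$ to $u+\pi^{k-1}O_\infty$; each vertex has $q+1$ neighbors. Up to orientation, the edges thus correspond to the annuli $\mathcal A_{k,u}$, which depend on $u$ only modulo $\pi^kO_\infty$. A \emph{harmonic cochain} is a function $\varphi$ from the oriented edges to $\mathbb Z$ that changes sign under reversal of orientation and whose values on the $q+1$ edges leaving any vertex sum to $0$. Let $H(\mathcal T,\mathbb Z)$ be the group of harmonic cochains.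

\begin{theorem}[van der Put; see {\cite[\S1.7]{GR}}]\label{thm:vdp}
There is an exact sequence
\[
1\longrightarrow\mathbb C_\infty^*\longrightarrow\mathcal O(\Omega)^*\stackrel{P}{\longrightarrow}H(\mathcal T,\mathbb Z)\longrightarrow0,
\]
where the values of $P(f)$ on the two orientations of the edge belonging to $\mathcal A_{k,u}$ are $\pm\sigma_{k,u}(f)$.
\end{theorem}

\begin{corollary}\label{cor:vdp}
Let $F\in\mathcal O(\Omega)^*$ and $\kappa\ge1$.
\begin{itemize}
\item[\textup{(a)}] If $\kappa\mid\sigma_{k,u}(F)$ for all $k,u$, then $F$ has a $\kappa$-th root in $\mathcal O(\Omega)^*$.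
\item[\textup{(b)}] If $F^\kappa=1$, then $F$ is constant.
\end{itemize}
\end{corollary}

\begin{proof}
(a) The function $P(F)/\kappa$ is integer valued and satisfies the homogeneous linear conditions that define $H(\mathcal T,\mathbb Z)$, so it equals $P(F_1)$ for some $F_1\in\mathcal O(\Omega)^*$. Then $F=cF_1^\kappa$ with $c\in\mathbb C_\infty^*$, and $c$ is a $\kappa$-th power. (b) From $\kappa P(F)=0$ we get $P(F)=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Suppose that a root exists. Condition (i) is Theorem~\ref{thm:A}. At level $k=0$ we have $W_R(0,u)=0$, so \eqref{eq:divisible} and \eqref{eq:slopes} give $\kappa\mid q(q-1)\sum_{\mathfrak a}r_{\mathfrak a}|\mathfrak a|$. Hence the prime-to-$p$ part of $\kappa$ divides $(q-1)\sum_{\mathfrak a}r_{\mathfrak a}|\mathfrak a|$. The $p$-part of $\kappa$ divides every $r_{\mathfrak a}$, by (i) and $p\nmid N$, so it divides this integer as well. This is (ii).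

Conversely, assume (i) and (ii). We show that $\kappa$ divides both terms of \eqref{eq:slopes}. By (i), every $NR_M$ is divisible by $\kappa$, hence so is $NW_R(k,u)$. For the last term let $d=\deg\mathfrak a$. The integers $|k|+d\ge|k-d|$ have the same parity, so $q^2-1$ divides $q^{|k|+d}-q^{|k-d|}$, and $(q-1)r_{\mathfrak a}\bigl(q^{|k|+d+1}-q^{|k-d|+1}\bigr)$ is a multiple of $Nr_{\mathfrak a}$. By (i) and then (ii),
\[
(q-1)\sum_{\mathfrak a}r_{\mathfrak a}q^{|k-\deg\mathfrak a|+1}\equiv q^{|k|+1}(q-1)\sum_{\mathfrak a}r_{\mathfrak a}|\mathfrak a|\equiv0\pmod\kappa .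
\]
So $\kappa\mid\sigma_{k,u}(g_{\underline r})$ for all $k,u$, and Corollary~\ref{cor:vdp}(a) gives the root.
\end{proof}

\section{Roots on the modular curve}\label{sec:modular}

Theorem~\ref{thm:A} allows us to rescale any root to a root of order $N$, to which Theorem~\ref{thm:ligozat} applies.

\begin{lemma}\label{lem:rescale}
The function $g_{\underline r}$ has a $\kappa$-th root as a modular function on $X_0(\mathfrak n)$ if and only if all $r'_{\mathfrak a}=Nr_{\mathfrak a}/\kappa$ are integers and $\underline r'$ satisfies \textup{(L1)--(L4)}.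
\end{lemma}

\begin{proof}
Let $f$ be modular with $f^\kappa=g_{\underline r}$; then $f\in\mathcal O(\Omega)^*$. By Theorem~\ref{thm:A}, $\underline r'$ is integral. From $g_{\underline r'}^{\,\kappa}=g_{\underline r}^{\,N}=f^{N\kappa}$ we get $(g_{\underline r'}/f^N)^\kappa=1$, so $g_{\underline r'}=\zeta f^N$ with a constant $\zeta\in\mathbb C_\infty^*$ by Corollary~\ref{cor:vdp}(b). Choose $\xi\in\mathbb C_\infty^*$ with $\xi^N=\zeta$. Then $\xi f$ is a modular $N$-th root of $g_{\underline r'}$, and Theorem~\ref{thm:ligozat} gives (L1)--(L4) for $\underline r'$.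

Conversely, let $\underline r'$ be integral and satisfy (L1)--(L4). By Theorem~\ref{thm:ligozat}, $g_{\underline r'}=f_1^N$ with $f_1$ modular, and $f_1\in\mathcal O(\Omega)^*$. Then $(f_1^\kappa)^N=g_{\underline r'}^{\,\kappa}=g_{\underline r}^{\,N}$, so $f_1^\kappa=\zeta g_{\underline r}$ with a constant $\zeta$ by Corollary~\ref{cor:vdp}(b). Dividing $f_1$ by a $\kappa$-th root of $\zeta$ gives a modular $\kappa$-th root of $g_{\underline r}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By Lemma~\ref{lem:rescale} we may assume $\kappa\mid Nr_{\mathfrak a}$ for all $\mathfrak a$, and we translate (L1)--(L4) for $\underline r'=N\underline r/\kappa$. Condition (L1) says $\frac N\kappa\sum_{\mathfrak a}r_{\mathfrak a}|\mathfrak a|\in N\mathbb Z$, that is, $\kappa\mid\sum_{\mathfrak a}r_{\mathfrak a}|\mathfrak a|$. In the same way (L2) says $\kappa\mid\sum_{\mathfrak a}r_{\mathfrak a}|\mathfrak n/\mathfrak a|$, and (L3) says $\sum_{\mathfrak a}r_{\mathfrak a}=0$. For (L4), write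
\[
\prod_{\mathfrak a}\mathfrak a^{r'_{\mathfrak a}}=\prod_{\mathfrak p\mid\mathfrak n}\mathfrak p^{\,e_{\mathfrak p}},\qquad e_{\mathfrak p}=\sum_{\mathfrak a}v_{\mathfrak p}(\mathfrak a)r'_{\mathfrak a}=\frac N\kappa\sum_{\mathfrak a}v_{\mathfrak p}(\mathfrak a)r_{\mathfrak a},
\]
with $\mathfrak p$ running over monic primes. By unique factorization, this is a $(q-1)$-th power in $K^*$ if and only if $q-1\mid e_{\mathfrak p}$ for all $\mathfrak p$, that is, if and only if $\kappa\mid(q^2-1)\sum_{\mathfrak a}v_{\mathfrak p}(\mathfrak a)r_{\mathfrak a}$ for all $\mathfrak p$. This is the list in the theorem. If $\underline r\neq0$, the integers $Nr_{\mathfrak a}$ are not all zero, so the greatest common divisor of the list is a positive integer, and the description of the admissible $\kappa$ follows.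

For sharpness, let $\mathfrak p$ be a monic prime of degree $2$; there are $(q^2-q)/2\ge1$ of them. Let $\mathfrak n=T\mathfrak p$ and $r_1=r_{T\mathfrak p}=1$, $r_T=r_{\mathfrak p}=-1$, so that $g_{\underline r}=\Delta\,\Delta_{T\mathfrak p}/(\Delta_T\Delta_{\mathfrak p})$. Then $\gcd(r_{\mathfrak a})=1$ and $\sum_{\mathfrak a}r_{\mathfrak a}=0$. Since $r_{\mathfrak n/\mathfrak a}=r_{\mathfrak a}$,
\[
\sum_{\mathfrak a}r_{\mathfrak a}|\mathfrak n/\mathfrak a|=\sum_{\mathfrak a}r_{\mathfrak a}|\mathfrak a|=1-q-q^2+q^3=N,
\]
and $\sum_{\mathfrak a}v_T(\mathfrak a)r_{\mathfrak a}=r_T+r_{T\mathfrak p}=0$, $\sum_{\mathfrak a}v_{\mathfrak p}(\mathfrak a)r_{\mathfrak a}=r_{\mathfrak p}+r_{T\mathfrak p}=0$. The greatest common divisor of the list is $N$, so the largest admissible $\kappa$ is exactly $N=(q-1)(q^2-1)$. Thus for every $q$ the constant in the conjecture cannot be improved.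
\end{proof}

\begin{thebibliography}{9}

\bibitem{BGR}
Bosch, G\"untzer and Remmert, \emph{Non-Archimedean Analysis}.

\bibitem{GR}
Gekeler and Reversat, \emph{Jacobians of Drinfeld modular curves}, J. reine angew. Math. \textbf{476} (1996).

\bibitem{Ho}
Sheng-Yang Kevin Ho, \emph{A function field analogue of Ligozat's theorem for Drinfeld modular units}, arXiv:2602.17994 (2026).

\end{thebibliography}
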